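\title{Meromorphic functions with real critical points\\ on real algebraic curves}

\begin{abstract}
Let $(C,\sigma)$ be a real algebraic curve and let $f$ be a non-constant meromorphic function on $C$ all of whose critical points are fixed by $\sigma$. We prove that $f$ is real with respect to a unique real structure on $\mathbb{CP}^1$. This answers a question of Ekedahl, Shapiro and Shapiro for every genus and every degree. At each non-critical point we take the antiholomorphic automorphism of the sphere that makes $f$ real to second order. The trace of its square is a subharmonic function which stays bounded at the critical points, so it is constant, and this forces the automorphism to be the same at all points. The method also characterizes the real functions with real critical values and extends to multivalued functions.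
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{real algebraic curve} is a pair $(C,\sigma)$ consisting of a compact connected Riemann surface $C$ and an antiholomorphic involution $\sigma$ of $C$. The fixed point set $C_\sigma$ of $\sigma$ is its \emph{real part}. A \emph{real structure} on $\mathbb{CP}^1$ is an antiholomorphic involution $\tau$ of $\mathbb{CP}^1$; examples are $c(w)=\overline w$ and the antipodal map $w\mapsto-1/\overline w$, which has no fixed point. If $f\colon C\to\mathbb{CP}^1$ is holomorphic, then so is $\tau\circ f\circ\sigma$, and $f$ is called \emph{real for $\tau$} if $\tau\circ f\circ\sigma=f$.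

Let $f$ be non-constant. In suitable charts centered at $x$ and $f(x)$ it has the form $z\mapsto z^{e_x}$; the integer $e_x\ge1$ is the \emph{multiplicity} of $f$ at $x$. The point $x$ is \emph{critical} if $e_x\ge2$, and a \emph{simple} critical point if $e_x=2$. We write $P$ for the finite set of critical points, $R_f=\sum_x(e_x-1)\,x$ for the ramification divisor and $\mathrm{Fix}(\tau)$ for the fixed point set of $\tau$. If $C$ has genus $g$ and $f$ has degree $d$, then $\deg R_f=2d-2+2g$ by the Riemann--Hurwitz formula. Call $f$ \emph{generic} if all its critical points are simple and distinct critical points have distinct critical values.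

For a M\"obius transformation $A$, the functions $f$ and $A\circ f$ have the same critical points, and $f$ is real for $\tau$ exactly when $A\circ f$ is real for $A\tau A^{-1}$. A hypothesis on critical points can therefore give reality only for \emph{some} $\tau$, which explains the form of the following question.

\medskip
\noindent\textbf{Question} (Ekedahl, Shapiro, Shapiro \cite{ESS}). \emph{Let $f\colon C\to\mathbb{CP}^1$ be a generic meromorphic function on a real algebraic curve $(C,\sigma)$, and suppose that all its critical points lie in $C_\sigma$. Must $f$ be real for some real structure on $\mathbb{CP}^1$?}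
\medskip

In \cite{ESS} this is posed as an open question for arbitrary $d$, $g$ and $(C,\sigma)$, the known results covering only special ranges of $d$ and $g$. The answer is affirmative in all cases, and genericity is not needed.

\begin{theorem}\label{thm:main}
Let $(C,\sigma)$ be a real algebraic curve and $f\colon C\to\mathbb{CP}^1$ a non-constant meromorphic function all of whose critical points lie in $C_\sigma$ (of any multiplicity, and with critical values that may coincide). Then there is a unique antiholomorphic involution $\tau$ of $\mathbb{CP}^1$ with $\tau\circ f\circ\sigma=f$.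
\end{theorem}

The proof uses only two properties of a real critical point $x$, namely $e_{\sigma(x)}=e_x$ and $f(\sigma(x))=f(x)$. These properties have an exact meaning.

\begin{theorem}\label{thm:char}
For a non-constant meromorphic function $f$ on a real algebraic curve $(C,\sigma)$ the following are equivalent:
\begin{enumerate}
\item[(a)] there is a real structure $\tau$ with $\tau\circ f\circ\sigma=f$, and all critical values of $f$ lie in $\mathrm{Fix}(\tau)$;
\item[(b)] $\sigma(R_f)=R_f$, that is, $\sigma(P)=P$ and $e_{\sigma(x)}=e_x$, and moreover $f(\sigma(x))=f(x)$ for all $x\in P$.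
\end{enumerate}
\end{theorem}

Take $C=\mathbb{CP}^1$ and $\sigma=c$. The function $(z^2+1)^2$, with critical points $0,\infty,\pm i$, satisfies (b) although two critical points are not real. The function $z^3+3z$ is real for $c$ but violates (a) and (b), since its critical values at $\pm i$ are $\pm2i$.

\begin{corollary}\label{cor:generic}
A generic $f$ has all its critical points in $C_\sigma$ if and only if it is real for some $\tau$ with all critical values in $\mathrm{Fix}(\tau)$.
\end{corollary}

\begin{proof}
If $P\subset C_\sigma$, then (b) holds. Conversely, if (b) holds and $x\in P$, then $x$ and $\sigma(x)$ are critical points with the same value, so $\sigma(x)=x$ by genericity. Now apply Theorem~\ref{thm:char}.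
\end{proof}

\begin{remark}\label{rem:standard}
Suppose that $f$ is real for $\tau$ and $C_\sigma\ne\emptyset$; in Theorem~\ref{thm:main} the latter is automatic when $P\ne\emptyset$. Then $\tau(f(x))=f(x)$ for $x\in C_\sigma$, so $\tau$ has a fixed point, and such a $\tau$ is conjugate to $c$. Indeed, move the fixed point to $\infty$; then $\tau(w)=a\overline w+b$, and $\tau^2=\mathrm{id}$ means $|a|=1$ and $a\overline b+b=0$. In the coordinate $w'=(w-b/2)/\sqrt a$ the map $\tau$ becomes $w'\mapsto\overline{w'}$. Thus $f$ becomes real for the standard structure $c$ after a M\"obius change of the target. For $g=0$ this is the theorem of Eremenko and Gabrielov, of which we obtain a new self-contained proof.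
\end{remark}

\subsection*{First cases}
If $P\subset C_\sigma$, then $f$ and its conjugate $c\circ f\circ\sigma$ have the same ramification divisor. If that divisor determined a function up to a M\"obius transformation of the target, the theorem would follow at once (Lemma~\ref{lem:reduction} below). A polynomial on $(\mathbb{CP}^1,c)$ is of this kind: when its critical points $x_j$ are real, $f'=\lambda\prod(z-x_j)$, so $f=\lambda h+\mu$ with $h$ a real polynomial.

Uniqueness fails already for a rational function of degree $3$ with four simple critical points. Let these be real; a real M\"obius change of $z$ moves them to $0,\infty,x_1,x_2$. The values at $0$ and $\infty$ differ, since a common value would have four preimages counted with multiplicity. After a change of the target,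
\begin{equation}\label{eq:cubic}
f=\frac{z^2(z-a)}{z-b},\qquad f'=\frac{z\,\bigl(2z^2-(a+3b)z+2ab\bigr)}{(z-b)^2}.
\end{equation}
Hence $a+3b=2(x_1+x_2)$ and $ab=x_1x_2$, so that
\[
3b^2-2(x_1+x_2)\,b+x_1x_2=0 .
\]
Each root $b$ gives a function of degree $3$ with the prescribed critical points, because $ab\ne0$, and $a=b$ would force $x_1=x_2$. Two distinct roots give inequivalent functions, since the fibers through $\infty$ differ. Conjugation could a priori exchange the two functions. It does not, because a quarter of the discriminant is $x_1^2-x_1x_2+x_2^2$, which is positive for real $x_1,x_2$; thus $a$ and $b$ are real. For a conjugate pair $x_{1,2}=\xi\pm i\eta$ the same quantity is $\xi^2-3\eta^2$, which can be negative. So reality is not a formal consequence of symmetry: it comes from an inequality. One is led to guess that the answer is affirmative, and to look for a positivity statement that makes sense for every $d$ and $g$.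

\subsection*{The idea of the proof}
At a point $x$ outside $P\cup\sigma(P)$ there is exactly one antiholomorphic automorphism $\tau_x$ of $\mathbb{CP}^1$ such that $\tau_x\circ f\circ\sigma$ agrees with $f$ to second order at $x$, and the task is to show that $\tau_x$ does not depend on $x$. The M\"obius transformation $\tau_x^2$ has a canonical lift to $SL_2(\mathbb C)$; let $G(x)$ be its trace (Section~\ref{sec:G}). The function $G$ is real and, with no hypothesis on $f$, subharmonic; if it is constant, then so is $\tau_x$ (Section~\ref{sec:sub}). Under condition (b) it is bounded near the critical points (Section~\ref{sec:crit}). Compactness of $C$ then makes it constant (Section~\ref{sec:proof}). Section~\ref{sec:multi} extends the result to multivalued functions, and Section~\ref{sec:sharp} shows that the hypotheses cannot be weakened in the obvious ways.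

\section{Normalized lifts and the Schwarzian obstruction}\label{sec:lifts}

In Sections \ref{sec:lifts}--\ref{sec:crit} compactness plays no role. Let $S$ be a connected Riemann surface, $\sigma$ an antiholomorphic involution of $S$, and $f\colon S\to\mathbb{CP}^1$ a non-constant holomorphic map with critical set $P$, a closed discrete subset of $S$. Put
\[
f^c=c\circ f\circ\sigma,\qquad S^\circ=S\setminus\bigl(P\cup\sigma(P)\bigr).
\]
The map $f^c$ is holomorphic. The multiplicity $e_x$ is the number of preimages near $x$ of a value near $f(x)$ and different from it, so it is preserved by homeomorphisms of source and target. Hence $f^c$ has multiplicity $e_{\sigma(x)}$ at $x$, its critical set is $\sigma(P)$, and $S^\circ$ is the set where both $f$ and $f^c$ are locally injective.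

We write points of $\mathbb{CP}^1$ as $\pi(v)=v_2/v_1$ for nonzero column vectors $v\in\mathbb C^2$, and let $A\in SL_2(\mathbb C)$ act by $A\cdot\pi(v)=\pi(Av)$. Every holomorphic automorphism of $\mathbb{CP}^1$ arises in this way, from a matrix determined up to sign, and we use the same letter for the matrix and the automorphism. Since $c(\pi(v))=\pi(\overline v)$, we have $c\circ A=\overline A\circ c$, and therefore
\begin{equation}\label{eq:conjA}
(A\cdot f)^c=\overline A\cdot f^c .
\end{equation}
Every antiholomorphic automorphism $\tau$ can be written as $M^{-1}\circ c$ with $M=c\circ\tau^{-1}$ holomorphic, and $\tau\circ f\circ\sigma=f$ is then the same as $f^c=M\cdot f$. The first lemma makes the problem holomorphic and local.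

\begin{lemma}\label{lem:reduction}
There is at most one antiholomorphic automorphism $\tau$ of $\mathbb{CP}^1$ with $\tau\circ f\circ\sigma=f$. If $f^c=M\cdot f$ on a non-empty open set for some $M\in SL_2(\mathbb C)$, then $\tau=M^{-1}\circ c$ is a real structure and $\tau\circ f\circ\sigma=f$ on $S$.
\end{lemma}

\begin{proof}
The equation $\tau\circ f\circ\sigma=f$ is equivalent to $\tau\circ f=f\circ\sigma$, which determines $\tau$ on $f(S)$, an open set by the open mapping theorem. If $\tau'$ is another solution, the holomorphic map $\tau^{-1}\circ\tau'$ is the identity on $f(S)$, hence everywhere. For the second statement, the holomorphic maps $f^c$ and $M\cdot f$ agree on all of $S$ by the identity theorem, so $\tau\circ f\circ\sigma=f$. Then $\tau^2\circ f=\tau\circ f\circ\sigma=f$, and the holomorphic map $\tau^2$ is the identity on $f(S)$, hence everywhere.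
\end{proof}

To compare two functions up to a M\"obius transformation, we linearize the action by lifting to $\mathbb C^2$. Let $h\colon S\to\mathbb{CP}^1$ be holomorphic. A \emph{small disc} for $h$ is a chart $(N,z)$ such that $z(N)$ is a disc, $h$ has no critical point in $N$, and $h(N)\neq\mathbb{CP}^1$; a prime denotes $d/dz$. A \emph{normalized lift} of $h$ is a holomorphic map $u\colon N\to\mathbb C^2$ with $\pi\circ u=h$ and $\det(u,u')=1$. Its \emph{frame} is the matrix $U=(u,u')\in SL_2(\mathbb C)$ with columns $u$ and $u'$.

\begin{lemma}\label{lem:frames}
On a small disc a normalized lift $u$ exists and is unique up to sign. Moreover: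
\begin{enumerate}
\item[(i)] $u''=p\,u$ with $p$ holomorphic on $N$, that is, $U'=U\begin{pmatrix}0&p\\1&0\end{pmatrix}$;
\item[(ii)] for $A\in SL_2(\mathbb C)$, the map $Au$ is a normalized lift of $A\cdot h$, with frame $AU$ and the same $p$;
\item[(iii)] if $\zeta$ is another coordinate on $N$ and $\kappa^2=d\zeta/dz$, then $\kappa u$ is a normalized lift for $\zeta$; its frame is $UT$ and its coefficient is $\kappa^{-4}(p+j)$, where the matrix $T$ and the function $j$ depend only on $\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose $B\in SL_2(\mathbb C)$ with $B\cdot h$ finite on $N$ and let $v=B^{-1}(1,B\cdot h)^{T}$. Then $\pi\circ v=h$, and $\det(v,v')=(B\cdot h)'$ has no zero. Any lift of $h$ is $\lambda v$ with $\lambda$ holomorphic, and $\det(\lambda v,(\lambda v)')=\lambda^2\det(v,v')$. The equation $\lambda^2\det(v,v')=1$ has exactly two solutions $\pm\lambda$ on the disc. Differentiating $\det(u,u')=1$ gives $\det(u,u'')=0$, so $u''=pu$ with $p=\det(u'',u')$; this is (i). Part (ii) holds because $\det A=1$. For (iii), use $d/d\zeta=\kappa^{-2}\,d/dz$: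
\[
(\kappa u)_\zeta=\kappa^{-2}\kappa'\,u+\kappa^{-1}u',\qquad
(\kappa u)_{\zeta\zeta}=\kappa^{-2}\bigl((\kappa^{-2}\kappa')'u+\kappa^{-1}pu\bigr),
\]
the two terms $\pm\kappa^{-2}\kappa'u'$ canceling in the second derivative. Thus $T=\begin{pmatrix}\kappa&\kappa^{-2}\kappa'\\0&\kappa^{-1}\end{pmatrix}$, which has determinant $1$, and $j=\kappa\,(\kappa^{-2}\kappa')'$.
\end{proof}

When $h$ is finite on $N$, everything is explicit. With $y=(h')^{-1/2}$,
\begin{equation}\label{eq:explicit}
u=\begin{pmatrix}y\\ hy\end{pmatrix},\qquad
U=\begin{pmatrix}y&y'\\ hy&hy'+y^{-1}\end{pmatrix},\qquad y'=-\tfrac12h''y^3,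
\end{equation}
so $\pm U(x)$ determines, and is determined by, the $2$-jet $h(x),h'(x),h''(x)$. Also $p=y''/y=(y'/y)'+(y'/y)^2=-\frac12\{h,z\}$, where $\{h,z\}=\frac{h'''}{h'}-\frac32\bigl(\frac{h''}{h'}\bigr)^2$ is the Schwarzian derivative.

From now on $N\subset S^\circ$ is a small disc for both $f$ and $f^c$; the normalized lifts are $u$ and $w$, the frames $U$ and $W$, the coefficients $p$ and $q$, and
\[
Q=p-q .
\]
By Lemma~\ref{lem:frames}(ii), $Q=0$ is necessary for $f^c=M\cdot f$, and we shall see that it is sufficient. By (iii), $Q\,dz^2$ is a holomorphic quadratic differential on $S^\circ$. It is natural to try to prove $Q=0$ by counting poles. Near a point of multiplicity $e$ we may assume by (ii) that $f=z^ek(z)$ with $k(0)\neq0$; then $y=z^{-n}\lambda(z)$ with $n=(e-1)/2$ and $\lambda(0)\ne0$, so $p=n(n+1)z^{-2}+O(z^{-1})$. If $\sigma(R_f)=R_f$, the double poles of $p$ and $q$ cancel, and $Q\,dz^2$ has at most simple poles, at the points of $P$. On the sphere a nonzero meromorphic quadratic differential has four more poles than zeros, so $Q=0$ whenever $|P|\le3$. With four critical points the count fails, and it must: Example~\ref{ex:two}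 has $\sigma(R_f)=R_f$ and no real structure. The differential $Q\,dz^2$ does not see the condition $f(\sigma(x))=f(x)$, because $f$ and $f^c$ enter it only up to two independent M\"obius transformations. We need an object which remembers their relative position.

\section{The osculating transformation and the function $G$}\label{sec:G}

Define on $N$ the holomorphic $SL_2(\mathbb C)$-valued function
\begin{equation}\label{eq:M}
M=WU^{-1}=\begin{pmatrix}\alpha&\beta\\ \gamma&\delta\end{pmatrix}
=\begin{pmatrix}w_1u_2'-w_1'u_2& w_1'u_1-w_1u_1'\\ w_2u_2'-w_2'u_2& w_2'u_1-w_2u_1'\end{pmatrix}.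
\end{equation}
For fixed $x\in N$ the function $M(x)\cdot f$ has frame $M(x)U$, which equals $W$ at $x$. So $M(x)$ is the M\"obius transformation for which $M(x)\cdot f$ and $f^c$ have the same $2$-jet at $x$, and $\tau_x=M(x)^{-1}\circ c$ is the automorphism described in the introduction. By Lemma~\ref{lem:reduction}, all we have to prove is that $M$ is constant.

The entries of $M$ depend on the coordinate in the target: by \eqref{eq:conjA} and Lemma~\ref{lem:frames}(ii), replacing $f$ by $A\cdot f$ replaces $M$ by $\overline AMA^{-1}$. The product $M\overline M$ is then conjugated by $\overline A$, and it does not depend on the sign of $M$. This suggests the definition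
\begin{equation}\label{eq:G}
G=G_f=\operatorname{tr}\bigl(M\overline M\bigr)=|\alpha|^2+|\delta|^2+2\operatorname{Re}(\beta\overline\gamma).
\end{equation}
Since $\tau_x^2=M^{-1}cM^{-1}c=(\overline MM)^{-1}$, and a matrix of determinant $1$ has the same trace as its inverse, $G(x)$ is the trace of $\tau_x^2$. If $f$ is real for $c$, then $M=\pm I$ and $G=2$; if $f$ is real for the antipodal map, then $M=\pm\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ and $G=-2$.

\begin{lemma}\label{lem:G}
Formula \eqref{eq:G} defines a smooth real function on $S^\circ$, and $G_{A\cdot f}=G_f$ for all $A\in SL_2(\mathbb C)$.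
\end{lemma}

\begin{proof}
Near a point in two small discs, the two pairs of frames are related by $(U,W)\mapsto(\pm UT,\pm WT)$ with the same $T$, by Lemma~\ref{lem:frames}(iii). So $M$ changes at most by a sign and $M\overline M$ does not change. For $A\cdot f$ the product is $\overline AMA^{-1}\cdot A\overline M\,\overline A^{-1}=\overline A\,(M\overline M)\,\overline A^{-1}$, which has the same trace.
\end{proof}

The right side of \eqref{eq:G} is an indefinite Hermitian form in the entries of $M$, as $2\operatorname{Re}(\beta\overline\gamma)=\frac12|\beta+\gamma|^2-\frac12|\beta-\gamma|^2$. The positive form $|\alpha|^2+|\beta|^2+|\gamma|^2+|\delta|^2$ would be subharmonic for free, but it is unbounded wherever $M$ has a pole. An indefinite form can stay bounded at a pole, but it has no general reason to be subharmonic. The smallest example with non-constant $M$ shows how $G$ achieves both.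

\begin{example}\label{ex:quadratic}
Let $S=\mathbb{CP}^1$, $\sigma=c$ and $f=(z-i)^2$. The critical point $\infty$ is real, the critical point $i$ is not, and $f^c=(z+i)^2$. Put $\xi=z-i$ and $\eta=z+i$. By \eqref{eq:explicit},
\[
u=(2\xi)^{-1/2}\begin{pmatrix}1\\ \xi^2\end{pmatrix},\qquad
u'=(2\xi)^{-1/2}\begin{pmatrix}-\frac1{2\xi}\\[2pt] \frac32\xi\end{pmatrix},
\]
and $w,w'$ are the same with $\eta$ in place of $\xi$. Let $\nu=\sqrt{\xi\eta}$, $s=\xi/\nu$ and $r=s^{-1}-s$. Then $s^2=\xi/\eta$, $s^{-1}=\eta/\nu$, $r=2i/\nu$, and \eqref{eq:M} gives
\[
\alpha=\frac{1}{2\nu}\Bigl(\frac{3\xi}2+\frac{\xi^2}{2\eta}\Bigr)=\frac{s^3+3s}4,\qquad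
\delta=\frac{1}{2\nu}\Bigl(\frac{3\eta}2+\frac{\eta^2}{2\xi}\Bigr)=\frac{s^{-3}+3s^{-1}}4,
\]
\[
\beta=\frac1{2\nu}\cdot\frac{\eta-\xi}{2\nu^2}=-\frac{r^3}{16},\qquad
\gamma=\frac1{2\nu}\cdot\frac32\,\nu^2(\eta-\xi)=-\frac3r .
\]
Therefore
\[
G=\tfrac1{16}\Bigl(|s^3+3s|^2+|s^{-3}+3s^{-1}|^2+6\operatorname{Re}(r^3/\overline r)\Bigr).
\]
At the real critical point $z=\infty$ we have $s^2=1$ and $r=0$. The entry $\gamma$ has a pole there, but it enters $G$ only through the product $\beta\overline\gamma=O(|r|^2)$, and $G\to2$. At $z=i$ we have $s=0$; now the pole is in a diagonal entry, and $G\sim|s|^{-6}/16\to+\infty$. At $z=-i$, where $s=\infty$, the entry $\alpha$ gives $G\sim|s|^{6}/16$.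

The function $s$ is a local coordinate on $S^\circ$; let a dot denote $d/ds$. Then $\dot\alpha=\frac34(1+s^2)$, $\dot\delta=-\frac34s^{-4}(1+s^2)$, $\dot\beta=-\frac3{16}r^2\dot r$, $\dot\gamma=3r^{-2}\dot r$ and $\dot r=-s^{-2}(1+s^2)$. Hence $\dot\beta\dot\gamma=-\frac9{16}s^{-4}(1+s^2)^2=\dot\alpha\dot\delta$: the derivative of $M$ is a \emph{singular} matrix. This gives
\[
G_{s\bar s}=|\dot\alpha|^2+|\dot\delta|^2+2\operatorname{Re}(\dot\beta\overline{\dot\gamma})\ \ge\ |\dot\alpha|^2+|\dot\delta|^2-2|\dot\alpha\dot\delta|\ \ge\ 0 .
\]
So $G$ is subharmonic, bounded at the real critical point, and escapes being constant only through the non-real critical point and its mirror image.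
\end{example}

The next two sections prove that both features of the example are general.

\section{Subharmonicity}\label{sec:sub}

A real $C^2$ function $G$ on a Riemann surface is \emph{subharmonic} if $G_{z\bar z}=\frac14\Delta G\ge0$ in every chart; one chart near each point suffices, since $G_{z\bar z}=|d\zeta/dz|^2G_{\zeta\bar\zeta}$. On a small disc $N\subset S^\circ$ put
\[
X=\det(u,\overline w).
\]
As $\pi(\overline w)=c\circ f^c=f\circ\sigma$, the function $X$ vanishes at $x$ exactly when $f(x)=f(\sigma(x))$. Where both values are finite, $X=(f\circ\sigma-f)\big/\bigl(\sqrt{f'}\;\overline{\sqrt{(f^c)'}}\,\bigr)$ by \eqref{eq:explicit}.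

\begin{lemma}\label{lem:sub}
On $N$ we have $M'=-Q\,w\,\ell$, where $\ell$ is the row vector $(-u_2,u_1)$, and
\begin{equation}\label{eq:laplace}
G_{z\bar z}=|Q|^2\,|X|^2\ \ge 0 .
\end{equation}
\end{lemma}

\begin{proof}
The reason why $M'$ has rank at most one is that $U$ and $W$ satisfy equations that differ in a single entry. By Lemma~\ref{lem:frames}(i) and $(U^{-1})'=-U^{-1}U'U^{-1}$,
\[
M'=W\begin{pmatrix}0&q\\1&0\end{pmatrix}U^{-1}-W\begin{pmatrix}0&p\\1&0\end{pmatrix}U^{-1}
=-Q\;W\begin{pmatrix}1\\0\end{pmatrix}\begin{pmatrix}0&1\end{pmatrix}U^{-1}.
\]
The first column of $W$ is $w$, and the second row of $U^{-1}$ is $\ell$. Since $M$ is holomorphic and $\overline M$ antiholomorphic, $G_{z\bar z}=\operatorname{tr}(M'\,\overline{M'})$. Finally $\ell\,\overline w=u_1\overline w_2-u_2\overline w_1=X$, so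
\[
\operatorname{tr}(M'\,\overline{M'})=|Q|^2\operatorname{tr}\bigl(w\,(\ell\,\overline w)\,\overline\ell\,\bigr)=|Q|^2\,(\ell\,\overline w)\,(\overline\ell\,w)=|Q|^2|X|^2 .\qedhere
\]
\end{proof}

No hypothesis on the critical points has been used. Passing from the matrix $M$ to the single number $G$ loses information, but \eqref{eq:laplace} shows that nothing essential is lost.

\begin{lemma}\label{lem:const}
If $G$ is constant on $S^\circ$, then there is a real structure $\tau$ with $\tau\circ f\circ\sigma=f$.
\end{lemma}

\begin{proof}
Fix a small disc $N\subset S^\circ$. By \eqref{eq:laplace}, $QX\equiv0$ on $N$. Suppose $X\equiv0$ on $N$. Then $f=f\circ\sigma$ on $N$, so $f$ is both holomorphic and antiholomorphic there, hence constant; this is impossible. So $X\ne0$ on a non-empty open subset of $N$, on which $Q=0$. As $Q$ is holomorphic, $Q\equiv0$ on $N$. Then $M'=0$, so $M$ is a constant matrix with $w=Mu$, that is, $f^c=M\cdot f$ on $N$. Lemma~\ref{lem:reduction} concludes.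
\end{proof}

\section{Boundedness at the critical points}\label{sec:crit}

This is the only place where the hypotheses on the critical points enter.

\begin{lemma}\label{lem:bounded}
Let $x_0\in P$ satisfy $e_{\sigma(x_0)}=e_{x_0}$ and $f(\sigma(x_0))=f(x_0)$. Then $G$ is bounded on a punctured neighborhood of $x_0$.
\end{lemma}

\begin{proof}
Since $f(x_0)=f(\sigma(x_0))$, one transformation $A$ sends both values to $0$. By Lemma~\ref{lem:G} we may replace $f$ by $A\cdot f$, so that $f(x_0)=0$ and $f^c(x_0)=c(0)=0$. Both functions have the same multiplicity $e$ at $x_0$; put $n=(e-1)/2$. In a chart $z$ centered at $x_0$, on a disc $D$, write $f=z^ek(z)$ and $f'=z^{e-1}l(z)$ with $k,l$ holomorphic and nowhere zero. On each small disc $N\subset D\setminus\{x_0\}$ choose a branch of $z^n$. By \eqref{eq:explicit},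
\begin{equation}\label{eq:orders}
u_1=z^{-n}\lambda_1(z),\qquad u_2=z^{n+1}\lambda_2(z),
\end{equation}
where $\lambda_1=l^{-1/2}$ and $\lambda_2=kl^{-1/2}$ are holomorphic and nowhere zero on all of $D$. The same argument for $f^c$ gives $w_1=z^{-n}\mu_1(z)$ and $w_2=z^{n+1}\mu_2(z)$. After shrinking $D$, with constants independent of $N$,
\[
u_1,w_1=O(|z|^{-n}),\quad u_1',w_1'=O(|z|^{-n-1}),\quad u_2,w_2=O(|z|^{n+1}),\quad u_2',w_2'=O(|z|^{n}).
\]
Insert this in \eqref{eq:M}. Each term of $\alpha$ and of $\delta$ is the product of a first component and a second component, exactly one of them differentiated, so $\alpha,\delta=O(1)$. Further $\beta=O(|z|^{-2n-1})$ and $\gamma=O(|z|^{2n+1})$, so $\beta\overline\gamma=O(1)$. By \eqref{eq:G}, $G=O(1)$.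
\end{proof}

\begin{remark}\label{rem:fail}
Both hypotheses are visible in the exponents. Suppose the values agree but the multiplicities $e=e_{x_0}$ and $e'=e_{\sigma(x_0)}$ differ, and let $n'=(e'-1)/2$ replace $n$ in $w$. Then $\beta\overline\gamma$ is still bounded, while
\[
\alpha=z^{n-n'}\bigl((n+n'+1)\mu_1(0)\lambda_2(0)+O(z)\bigr),\quad
\delta=z^{n'-n}\bigl((n+n'+1)\mu_2(0)\lambda_1(0)+O(z)\bigr),
\]
so $G$ tends to $+\infty$ like $|z|^{-|e-e'|}$. Suppose instead that the values differ. We can normalize $f(x_0)=0$ and $f(\sigma(x_0))=\infty$, and the exponents of $w_1$ and $w_2$ are exchanged. The entry of $M$ built from the two large components $u_1$, $w_2$ is now the diagonal entry $\delta$, which enters $G$ as $|\delta|^2$ and is no longer multiplied by a small factor.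
\end{remark}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:char}}\label{sec:proof}

We use the maximum principle: a subharmonic function on a connected Riemann surface that attains its supremum is constant. In particular, a function continuous on a closed annulus and subharmonic inside is bounded by its maximum on the boundary. The function $G$ is not defined at the critical points, so we need a version that allows punctures.

\begin{lemma}\label{lem:liouville}
Let $C$ be a compact connected Riemann surface, $E\subset C$ a finite set, and $G$ a smooth subharmonic function on $C\setminus E$ that is bounded above near each point of $E$. Then $G$ is constant.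
\end{lemma}

\begin{proof}
Choose disjoint closed coordinate discs $\{|z|\le1\}$ centered at the points of $E$. Let $K$ be the complement of the open discs, a non-empty compact subset of $C\setminus E$, and let $m=\max_KG$. In one of the punctured discs consider $G+\varepsilon\log|z|$ with $\varepsilon>0$. It is subharmonic because $\log|z|$ is harmonic, it is at most $m$ on $|z|=1$, and it tends to $-\infty$ as $z\to0$. Applying the maximum principle on the annuli $t\le|z|\le1$ with $t$ small gives $G+\varepsilon\log|z|\le m$ on the punctured disc, and letting $\varepsilon\to0$ gives $G\le m$. Thus $G$ attains its supremum on the connected surface $C\setminus E$ at a point of $K$, and it is constant.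
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
Assume (b), and take $S=C$. Since $\sigma(P)=P$, we have $C^\circ=C\setminus P$. The function $G$ is smooth on $C\setminus P$ by Lemma~\ref{lem:G}, subharmonic by Lemma~\ref{lem:sub} and bounded near each point of $P$ by Lemma~\ref{lem:bounded}. It is constant by Lemma~\ref{lem:liouville}, and Lemma~\ref{lem:const} provides a real structure $\tau$ with $\tau\circ f\circ\sigma=f$. For $x\in P$ we get $\tau(f(x))=f(\sigma(x))=f(x)$, which proves (a).

Assume (a). Then $f^c=M\cdot f$ with $M=c\circ\tau^{-1}$ an automorphism, and comparing multiplicities at $x$ gives $e_{\sigma(x)}=e_x$. For $x\in P$ we have $f(\sigma(x))=\tau(f(x))=f(x)$, because $f(x)\in\mathrm{Fix}(\tau)$.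
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\sigma(x)=x$ for all $x\in P$, then (b) holds, and Theorem~\ref{thm:char} gives $\tau$. It is unique by Lemma~\ref{lem:reduction}.
\end{proof}

Compactness is used only in Lemma~\ref{lem:liouville}, and it cannot be dropped. On $S=\mathbb C$ with $\sigma=c$, the function $f=e^{(1+i)z}$ has no critical point. Here $p=(1+i)^2/4=i/2$ and $q=-i/2$, so $Q\neq0$ and $f$ is real for no $\tau$.

\section{Multivalued functions}\label{sec:multi}

Since $G$ is unchanged when $f$ is composed with a M\"obius transformation, it is single-valued on $C$ even if $f$ is defined only on a covering and its branches differ by M\"obius transformations. Recall that a connected covering $\hat C\to C$ is \emph{Galois} if its deck group acts transitively on each fiber; $\hat C$ carries the complex structure for which the covering map is locally biholomorphic. An example of the setting below is $\hat C=\mathbb C\setminus\{0\}$, with $\Gamma$ generated by $z\mapsto2z$ and $\hat\sigma(z)=\overline z$.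

\begin{theorem}\label{thm:multi}
Let $\hat C\to C$ be a connected Galois covering (possibly infinite) of a compact connected Riemann surface, with deck group $\Gamma$. Let $\hat\sigma$ be an antiholomorphic involution of $\hat C$ commuting with every $\gamma\in\Gamma$. Let $f\colon\hat C\to\mathbb{CP}^1$ be a non-constant holomorphic map with $f\circ\gamma=\rho(\gamma)\circ f$ for a homomorphism $\rho\colon\Gamma\to PSL_2(\mathbb C)$. If $R_f$ is $\hat\sigma$-invariant and $f\circ\hat\sigma=f$ on the set of critical points (for instance, if all critical points are fixed by $\hat\sigma$), then there is a unique real structure $\tau$ with $\tau\circ f\circ\hat\sigma=f$, and $\tau$ commutes with $\rho(\Gamma)$.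
\end{theorem}

\begin{proof}
In this proof $\gamma$ denotes a deck transformation. Apply Sections \ref{sec:lifts}--\ref{sec:crit} to $S=\hat C$ and $\hat\sigma$. The function $G_f$ is smooth and subharmonic on $\hat C\setminus P$ and bounded near each point of $P$. The surface $\hat C$ need not be compact, so we show that $G_f$ descends to $C$.

Let $\gamma\in\Gamma$. If $u,w$ are normalized lifts of $f,f^c$ in a chart $z$ on $\gamma(N)$, then $u\circ\gamma$, $w\circ\gamma$ are normalized lifts of $f\circ\gamma$, $f^c\circ\gamma$ in the chart $z\circ\gamma$ on $N$, with frames $U\circ\gamma$, $W\circ\gamma$. Since $\hat\sigma\gamma=\gamma\hat\sigma$, we have $f^c\circ\gamma=(f\circ\gamma)^c$. Hence $G_f\circ\gamma=G_{f\circ\gamma}=G_{\rho(\gamma)\circ f}=G_f$ by Lemma~\ref{lem:G}.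

The set $P$ is $\Gamma$-invariant, because $f\circ\gamma=\rho(\gamma)\circ f$. Its image $E\subset C$ is finite. Indeed, cover $C$ by finitely many closed discs, each contained in an evenly covered open set. Over such a disc, $\Gamma$ permutes the sheets transitively, and one sheet is compact and so meets the closed discrete set $P$ in finitely many points. Thus $G_f$ descends to a smooth subharmonic function on $C\setminus E$, bounded near $E$. It is constant by Lemma~\ref{lem:liouville}. Lemma~\ref{lem:const} gives $\tau$, and Lemma~\ref{lem:reduction} gives its uniqueness. Finally, using $\tau\circ f=f\circ\hat\sigma$ twice,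
\[
\tau\rho(\gamma)f=\tau f\gamma=f\hat\sigma\gamma=f\gamma\hat\sigma=\rho(\gamma)f\hat\sigma=\rho(\gamma)\tau f .
\]
So the holomorphic map $(\rho(\gamma)\tau)^{-1}\tau\rho(\gamma)$ is the identity on the open set $f(\hat C)$, hence everywhere.
\end{proof}

\section{Sharpness of the hypotheses}\label{sec:sharp}

Both examples are generic functions of degree $3$ on the sphere.

\begin{example}[one non-real critical point is too many]\label{ex:one}
Let $\sigma(z)=1/\overline z$, whose real part is the unit circle, and $f=\frac{z^2}2+\frac1z$. Then $f'=(z^3-1)/z^2$, the pole at $0$ is simple and the pole at $\infty$ is double. The critical points are $1,\omega,\omega^2\in C_\sigma$, with $\omega=e^{2\pi i/3}$, and $\infty\notin C_\sigma$. At a cube root of unity $x$ we have $f(x)=\frac32x^2$, so the critical values $\frac32,\frac32\omega^2,\frac32\omega,\infty$ are distinct. If $f$ were real for some $\tau$, then $e_{\sigma(x)}=e_x$ for all $x$, as in the proof of Theorem~\ref{thm:char}. But $\sigma(\infty)=0$ is not critical, so no $\tau$ exists.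
\end{example}

\begin{example}[invariance of $R_f$ alone is not enough]\label{ex:two}
Let $\sigma=c$, and take $x_{1,2}=\pm i$ in the family \eqref{eq:cubic}. The equation for the pole becomes $3b^2+1=0$; choose $b=-i/\sqrt3$ and $a=-3b=i\sqrt3$, so that
\[
f=\frac{z^2(z-i\sqrt3)}{z+i/\sqrt3}.
\]
The numerator of $f'$ is $2z(z^2+1)$, and the critical points $0,\infty,\pm i$ form a $\sigma$-invariant set of simple critical points. The critical values are $0$, $\infty$ and
\[
f(i)=\frac{\sqrt3\,(\sqrt3-1)}{\sqrt3+1}=2\sqrt3-3,\qquad f(-i)=-\frac{\sqrt3\,(\sqrt3+1)}{\sqrt3-1}=-2\sqrt3-3 .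
\]
Suppose $\tau\circ f=f\circ\sigma$. Then $\tau(0)=\tau(f(0))=f(0)=0$, and hence $f(-i\sqrt3)=\tau(f(i\sqrt3))=\tau(0)=0$. This is false, since the only zeros of $f$ are $0$ and $i\sqrt3$. So no $\tau$ exists. The part of (b) that fails is $f(\sigma(x))=f(x)$ at $x=\pm i$. By Lemmas \ref{lem:const}, \ref{lem:bounded} and \ref{lem:liouville}, the function $G$ is bounded near $0$ and $\infty$ and must be unbounded above near $i$ or $-i$.
\end{example}

\begin{thebibliography}{9}

\bibitem{ESS}
T.~Ekedahl, B.~Shapiro, M.~Shapiro,
\emph{First steps towards total reality of meromorphic functions},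
arXiv:math/0605075 (2006).

\end{thebibliography}
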